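\title{Holomorphic $\mathrm{SL}(2,\mathbb{C})$-structures on compact complex manifolds that are not locally homogeneous}

\begin{abstract}
A holomorphic $\mathrm{SL}(2,\mathbb{C})$-structure on a complex manifold of odd dimension $n$ identifies each tangent space with the irreducible representation $\mathrm{Sym}^{n-1}(\mathbb{C}^2)$, up to the action of $\mathrm{SL}(2,\mathbb{C})$. On compact threefolds such structures are locally homogeneous, and the same has been conjectured in every odd dimension. We construct counterexamples for $n=9$ and for every odd $n\ge 15$. They are fiber bundles over an elliptic curve whose fibers are compact quotients of solvable complex Lie groups, and their local Killing fields span exactly the tangent spaces of the fibers. The obstruction to homogeneity is a nonconstant meromorphic function extracted from the intrinsic torsion.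
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge 3$ be odd and let $V=\mathrm{Sym}^{n-1}(\mathbb{C}^2)$ be the irreducible $n$-dimensional representation of $\mathrm{SL}(2,\mathbb{C})$. Since $n-1$ is even, $-I$ acts trivially, and the image $G$ of $\mathrm{SL}(2,\mathbb{C})$ in $\mathrm{GL}(V)$ is a closed subgroup isomorphic to $\mathrm{PSL}(2,\mathbb{C})$.

Let $M$ be a complex manifold of dimension $n$. A \emph{frame} at $x\in M$ is a linear isomorphism $\phi:V\to T_xM$, and $\mathrm{GL}(V)$ acts on frames by $\phi\mapsto\phi\circ g$. A \emph{holomorphic $\mathrm{SL}(2,\mathbb{C})$-structure} on $M$ is a holomorphic principal $G$-subbundle $P$ of the frame bundle. Concretely, it is given by holomorphic frame fields $\phi_\alpha$ on the sets of an open cover such that $\phi_\beta=\phi_\alpha\circ g_{\alpha\beta}$ on overlaps, with $g_{\alpha\beta}$ holomorphic and $G$-valued. A \emph{local automorphism} of $P$ is a biholomorphism $f$ between open subsets of $M$ such that $f_*\phi:=df\circ\phi$ belongs to $P$ whenever $\phi$ does. A \emph{local Killing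 field} is a holomorphic vector field on an open subset of $M$ whose local flow consists of local automorphisms. The structure is \emph{locally homogeneous} if near every point the local Killing fields span $TM$.

For odd $n$ the representation $V$ carries an invariant nondegenerate symmetric bilinear form, so $P$ induces a \emph{holomorphic Riemannian metric}, that is, a holomorphic section of $\mathrm{Sym}^2(T^*M)$ that is nondegenerate at every point. For $n=3$ one has $G=\mathrm{SO}(3,\mathbb{C})$, and the structure is the same as a holomorphic Riemannian metric together with a compatible holomorphic volume form; every holomorphic Riemannian metric acquires such a volume form on an unramified cover of degree at most $2$. It is known that every holomorphic Riemannian metric on a compact complex threefold is locally homogeneous. The following conjecture, posed in \cite{BD}, extends this statement.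

\begin{quote}
\emph{Holomorphic $\mathrm{SL}(2,\mathbb{C})$-structures on compact complex manifolds of odd dimension are always locally homogeneous.}
\end{quote}

The reason to expect a positive answer is that a compact connected complex manifold has no nonconstant holomorphic functions. Every holomorphic scalar invariant of the structure is therefore constant and cannot tell two points apart. In the simplest situation this argument is a complete proof.

\begin{example}\label{ex:parallel}
Let $\Sigma$ be a connected complex Lie group of dimension $n$ and $\Lambda$ a discrete cocompact subgroup. The right-invariant vector fields descend to $\Sigma/\Lambda$, and any basis of them is a global frame field, hence defines an $\mathrm{SL}(2,\mathbb{C})$-structure. The left-invariant vector fields are defined locally on $\Sigma/\Lambda$. They commute with the right-invariant ones, because right and left translations commute, so they are local Killing fields, and they span the tangent bundle. Conversely, suppose that $M$ is compact and connected and that $P$ has a global section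 $X_1,\dots,X_n$. The functions $c_{ij}^k$ in $[X_i,X_j]=\sum_k c_{ij}^kX_k$ are holomorphic on $M$, hence constant, and by Lie's third theorem the frame is locally isomorphic to a right-invariant frame on a Lie group. So $P$ is locally homogeneous.
\end{example}

A counterexample must therefore have a nontrivial bundle $P$. We show that a very mild nontriviality suffices.

\begin{theorem}\label{thm:main}
Let $n=9$, or let $n\ge 15$ be odd. There are a compact complex manifold $M$ of dimension $n$, a holomorphic submersion $\pi:M\to C$ onto an elliptic curve and a holomorphic $\mathrm{SL}(2,\mathbb{C})$-structure on $M$ such that every local Killing field is tangent to the fibers of $\pi$. Moreover, at every point the local Killing fields span exactly $\ker d\pi$. In particular they span $TM$ at no point, the structure is not locally homogeneous, and the conjecture is false.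
\end{theorem}

The dimensions $n=5,7,11,13$ are not settled here.

In our examples $P$ reduces to the maximal torus $\mathbb{C}^*$ of $G$, and the reduction is pulled back from a line bundle of positive degree on $C$. The first-order invariant of the structure, its intrinsic torsion, then splits into weight components, and the component of weight $k$ is a section of the $k$-th power of that line bundle. The quotient of a weight-two component by the square of a weight-one component is a meromorphic function on $C$, and compactness does not force it to be constant. Section~\ref{sec:torsion} gives conditions under which this function is invariant under all local automorphisms. Section~\ref{sec:model} shows in a rank-two model how the Weierstrass function appears and lists what the construction has to achieve. The fibers are built from units of number fields in Section~\ref{sec:fiber}, the manifold in Section~\ref{sec:bundle} and the structure in Section~\ref{sec:frame}. Section~\ref{sec:compute} computes the torsion and Section~\ref{sec:end} concludes. Two cases are treated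 in parallel: case I is $n=9$, and case II is $n=2m+1$ with $m\ge7$. Case I alone disproves the conjecture; to follow it, ignore everything that carries the index $\dagger$.

\section{Intrinsic torsion and an invariant function}\label{sec:torsion}

\subsection{The representation}
Write $n=2m+1$ and view $V$ as the space of homogeneous polynomials of degree $2m$ in the standard basis vectors $x_1,x_2$ of $\mathbb{C}^2$, with basis
\[
b_j=x_1^{m+j}x_2^{m-j},\qquad -m\le j\le m .
\]
The Lie algebra $\mathfrak g$ of $G$ is spanned by $H=\frac12(x_1\partial_{x_1}-x_2\partial_{x_2})$, $E_+=x_1\partial_{x_2}$ and $E_-=x_2\partial_{x_1}$, so that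
\begin{equation}\label{eq:sl2}
Hb_j=jb_j,\qquad E_+b_j=(m-j)\,b_{j+1},\qquad E_-b_j=(m+j)\,b_{j-1}.
\end{equation}
For $\zeta\in\mathbb{C}^*$ let $\zeta^H\in G$ be the image of $\mathrm{diag}(\zeta^{1/2},\zeta^{-1/2})$; it acts by $\zeta^Hb_j=\zeta^jb_j$. These elements form the torus $\mathbb{T}\subset G$. Let $B=\{\exp(sE_+)\zeta^H: s\in\mathbb{C},\ \zeta\in\mathbb{C}^*\}$ be the image of the group of upper triangular matrices, and let $\iota\in G$ be induced by $x_1\mapsto x_2$, $x_2\mapsto -x_1$, so that $\iota b_j=\pm b_{-j}$. We use the Bruhat decomposition $G=B\sqcup B\iota B$.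

\subsection{The torsion map}
The brackets of the fields of a frame are the most basic local invariants, but they change when the frame is changed by a $G$-valued function. The intrinsic torsion is the part that changes tensorially. The group $G$ acts on $\mathrm{Hom}(\Lambda^2V,V)$ by $(g\cdot c)(u,v)=g\,c(g^{-1}u,g^{-1}v)$. Let
\[
\delta:\mathrm{Hom}(V,\mathfrak g)\to\mathrm{Hom}(\Lambda^2V,V),\qquad(\delta A)(u,v)=A(u)v-A(v)u,
\]
and put $W=\mathrm{Hom}(\Lambda^2V,V)/\operatorname{im}\delta$. The map $\delta$ is $G$-equivariant, so $W$ is a $G$-module.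

Let $\phi$ be a local holomorphic section of $P$. For $u\in V$, $\phi(u)$ is a vector field, and the \emph{structure function} of $\phi$ is the holomorphic $\mathrm{Hom}(\Lambda^2V,V)$-valued function $c(u,v)=\phi^{-1}[\phi(u),\phi(v)]$. Let $\tilde\phi=\phi\circ g$ with $g$ a holomorphic $G$-valued function, and let $\tilde c$ be its structure function. Writing $gu=\sum_i(gu)^ib_i$ we have $\tilde\phi(u)=\sum_i(gu)^i\phi(b_i)$, and the Leibniz rule gives
\[
[\tilde\phi(u),\tilde\phi(v)]=\phi\Bigl(c(gu,gv)+\bigl(\tilde\phi(u)g\bigr)v-\bigl(\tilde\phi(v)g\bigr)u\Bigr),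
\]
where $\tilde\phi(u)g$ is the derivative of the matrix-valued function $g$ along $\tilde\phi(u)$. Applying $\tilde\phi^{-1}=g^{-1}\phi^{-1}$ we obtain
\begin{equation}\label{eq:change}
\tilde c=g^{-1}\cdot c+\delta A,\qquad A(u)=g^{-1}\bigl(\tilde\phi(u)g\bigr)\in\mathfrak g .
\end{equation}
If $g(x)=1$, then $\tilde c(x)$ and $c(x)$ have the same class in $W$. Hence the class $[c(x)]$ depends only on the frame $\phi(x)$, and we obtain the \emph{intrinsic torsion} $\tau:P\to W$. By \eqref{eq:change}, and because local automorphisms preserve brackets,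
\begin{equation}\label{eq:equiv}
\tau(\phi\circ g)=g^{-1}\cdot\tau(\phi)\quad(g\in G),\qquad\tau(f_*\phi)=\tau(\phi)\quad(f\text{ a local automorphism}).
\end{equation}

For $n=3$ we have $\mathfrak g=\mathfrak{so}(3,\mathbb{C})$, and $\delta$ is an isomorphism: this is the linear algebra behind the existence and uniqueness of the Levi-Civita connection. So $W=0$, and the invariant used in this paper does not exist on threefolds. For $n\ge5$ we have $\dim W\ge\frac12n^2(n-1)-3n>0$.

For $c\in\mathrm{Hom}(\Lambda^2V,V)$ write $c(b_i,b_j)=\sum_kc^k_{ij}b_k$. The element $\zeta^H$ multiplies the coordinate $c^k_{ij}$ by $\zeta^{k-i-j}$; we call $k-i-j$ its \emph{weight}. The submodule $\operatorname{im}\delta$ is graded by the weight, so $W=\bigoplus_kW_k$, where $\zeta^H$ acts on $W_k$ by $\zeta^k$, $E_+W_k\subset W_{k+1}$ and $\iota W_k=W_{-k}$. Put $W_+=\bigoplus_{k>0}W_k$, and write $\tau_k$ for the component of $\tau$ in $W_k$. A linear functional on $W_k$ is extended to $W$ by zero on the other weight spaces.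

\begin{remark}\label{rem:poly}
A $G$-invariant polynomial $\mathcal{I}$ on $W$ gives a holomorphic function $\mathcal{I}\circ\tau$ on $M$ by \eqref{eq:equiv}, which is constant if $M$ is compact and connected. This does not confine $\tau$ to one orbit. If $\tau_0\in W_0$ and $\eta\in W_+$, then $\zeta^H(\tau_0+\eta)\to\tau_0$ as $\zeta\to0$, so $\mathcal{I}(\tau_0+\eta)=\mathcal{I}(\tau_0)$: invariant polynomials are constant on the whole affine space $\tau_0+W_+$. Our examples have their torsion in such a space.
\end{remark}

\subsection{Reduction to the torus}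
On $\tau_0+W_+$ the torus has rational invariants: if $\psi_1\in W_1^*$ and $\psi_2\in W_2^*$, then $\psi_2/\psi_1^2$ is $\mathbb{T}$-invariant. It is not $B$-invariant in general, since the weight-two part of $\exp(sE_+)\tau$ is $\tau_2+sE_+\tau_1+\frac{s^2}2E_+^2\tau_0$. The unipotent parameter $s$ can be eliminated when $E_+\tau_0\neq0$, because the weight-one part $\tau_1+sE_+\tau_0$ then moves with $s$ and can be normalized by a linear condition.

\begin{lemma}\label{lem:torus}
Let $\tau_0\in W_0$ and $\lambda\in W_1^*$ with $\lambda(E_+\tau_0)\ne0$. Let $\phi,\phi'\in P$ be frames at points $x,x'$ such that $\tau(\phi),\tau(\phi')\in\tau_0+W_+$, $\lambda(\tau(\phi))=\lambda(\tau(\phi'))=0$ and $\tau(\phi)\neq\tau_0$. If a local automorphism $f$ maps $x$ to $x'$, then $f_*\phi=\phi'\circ\zeta^H$ for some $\zeta\in\mathbb{C}^*$, and $\tau(\phi')_k=\zeta^k\tau(\phi)_k$ for all $k$.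
\end{lemma}

\begin{proof}
Write $f_*\phi=\phi'\circ g$ with $g\in G$. By \eqref{eq:equiv}, $g\,\tau(\phi)=\tau(\phi')$. The group $B$ preserves $\tau_0+W_+$, because $\mathbb{T}$ fixes $\tau_0$ and $E_+$ raises weights.

Suppose that $g=\beta_1\iota\beta_2$ with $\beta_1,\beta_2\in B$, and write $\beta_2\tau(\phi)=\tau_0+\eta$ with $\eta\in W_+$. Then $\iota\tau_0+\iota\eta=\beta_1^{-1}\tau(\phi')$ lies in $\tau_0+W_+$, while $\iota\tau_0\in W_0$ and $\iota\eta$ has only negative weights. So $\eta=0$ and $\tau(\phi)=\beta_2^{-1}\tau_0$. Writing $\beta_2^{-1}=\exp(sE_+)\zeta^H$ we get $\tau(\phi)=\exp(sE_+)\tau_0$, whose weight-one part is $sE_+\tau_0$. Applying $\lambda$ gives $s=0$, hence $\tau(\phi)=\tau_0$, which is excluded.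

By the Bruhat decomposition, $g=\exp(sE_+)\zeta^H$. The weight-one part of $g\,\tau(\phi)=\tau(\phi')$ reads $\zeta\,\tau(\phi)_1+sE_+\tau_0=\tau(\phi')_1$, and applying $\lambda$ gives $s=0$.
\end{proof}

\begin{corollary}\label{cor:F}
Let $\phi$ be a holomorphic section of $P$ over an open set $\Omega\subset M$, let $\tau_0\in W_0$, $\lambda,\psi_1\in W_1^*$ and $\psi_2\in W_2^*$. Assume $\lambda(E_+\tau_0)\ne0$ and that on $\Omega$
\[
\tau(\phi)\in\tau_0+W_+,\qquad\lambda(\tau(\phi))=0,\qquad\psi_1(\tau(\phi))\ne0 .
\]
Then every local Killing field $Z$ on an open subset of $\Omega$ annihilates the holomorphic function $F=\psi_2(\tau(\phi))/\psi_1(\tau(\phi))^2$.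
\end{corollary}

\begin{proof}
Since $\psi_1(\tau(\phi))\ne0$, we have $\tau(\phi)\ne\tau_0$ everywhere on $\Omega$. If a local automorphism maps $x\in\Omega$ to $x'\in\Omega$, Lemma~\ref{lem:torus} shows that numerator and denominator of $F$ are both multiplied by $\zeta^2$, so $F(x')=F(x)$. Apply this to the local flow of $Z$ and differentiate at time $0$.
\end{proof}

\section{Structures twisted over an elliptic curve}\label{sec:model}

\subsection{The curve}
Let $C=\mathbb{C}/\Gamma$ be an elliptic curve with coordinate $z$; the vector field $\partial_z$ is global and nowhere zero on $C$. Let $C^*=C\setminus\{0\}$ and let $\Delta\subset C$ be a disc around $0$, so small that the Weierstrass function $\wp$ has no zero in $\Delta$. Recall that $\wp$ is holomorphic on $C^*$, that $\wp=z^{-2}+O(z^2)$ and $\wp'=-2z^{-3}+O(z)$ at $0$, and that $\wp'^2=R(\wp)$ with $R(X)=4X^3-g_2X-g_3$. We use two rings of functions: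
\begin{itemize}
\item $\mathcal{A}$, the holomorphic functions on $C^*$ that are meromorphic at $0$;
\item $\mathcal{M}\supset\mathcal{A}$, the holomorphic functions on $\Delta\setminus0$ that are meromorphic at $0$.
\end{itemize}
An element of $\mathcal{A}$ without pole at $0$ is constant. For each $k\ge2$ the derivative $\wp^{(k-2)}\in\mathcal{A}$ has a pole of order exactly $k$, and by the residue theorem no element of $\mathcal{A}$ has a pole of order exactly $1$.

\subsection{Twisted frames}
The following lemma describes the shape of our examples and shows that the first hypothesis of Corollary~\ref{cor:F} comes for free.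

\begin{lemma}\label{lem:twist}
Let $\pi:M\to C$ be a holomorphic fiber bundle, trivial over $C^*$ and over $\Delta$, with compact connected fiber and $\dim M=2m+1$. Let $d\ge1$ be an integer and let $X_{-m},\dots,X_m$ be a holomorphic frame of $TM$ over $\pi^{-1}(C^*)$ such that the fields $\hat X_j=z^{-dj}X_j$ extend to a holomorphic frame over $\pi^{-1}(\Delta)$. Then $\phi(b_j)=X_j$ and $\hat\phi(b_j)=\hat X_j$ define a holomorphic $\mathrm{SL}(2,\mathbb{C})$-structure on $M$. Moreover $\tau(\phi)$ is a function on $C^*$, its component $\tau(\phi)_k$ has a pole of order at most $dk$ at $0$, and $\tau(\phi)\in\tau_0+W_+$ for a constant $\tau_0\in W_0$.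
\end{lemma}

\begin{proof}
On the overlap $\hat\phi=\phi\circ(z^{-d})^H$, and $(z^{-d})^H$ is a holomorphic function with values in $\mathbb{T}\subset G$. This gives the structure. The holomorphic functions $\tau(\phi)$ and $\tau(\hat\phi)$ are constant on the compact connected fibers, so they are holomorphic functions on $C^*$ and on $\Delta$. By \eqref{eq:equiv}, $\tau(\hat\phi)=(z^d)^H\tau(\phi)$, that is, $z^{dk}\tau(\phi)_k=\tau(\hat\phi)_k$ is holomorphic at $0$. For $k\le0$ the function $\tau(\phi)_k$ is thus holomorphic on $C$, hence constant, and for $k<0$ it vanishes at $0$, hence identically.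
\end{proof}

Say that a vector field $X$ on $\pi^{-1}(C^*)$ has \emph{order} $k$ if $z^{-k}X$ extends to a holomorphic field without zeros on $\pi^{-1}(\Delta)$. If $X$ has no zeros, it then spans a line subbundle of $TM$ isomorphic to $\pi^*\mathcal{O}_C(k\cdot0)$. Lemma~\ref{lem:twist} asks for a frame whose members have the orders $-dm,\dots,-d,0,d,\dots,dm$, each exactly once.

Fields of nonzero order are easy to produce. Let the fiber $N$ carry a holomorphic $\mathbb{C}^*$-action and glue $C^*\times N$ to $\Delta\times N$ by the action of $z^{-d}$; vector fields on $N$ that are eigenvectors of the action acquire orders that are multiples of $d$. The difficulty is that too many fields are invariant. The generator of the action has order $0$, so does every field on $N$ that commutes with it, and the direction of the base is not twisted either, while only one slot $j=0$ is available. The remedy is to add a translation to the gluing map. It turns a direct sum of line bundles into a nonsplit extension, which may split in a different way.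

\begin{example}[moving one degree in rank two]\label{ex:rank2}
Glue $C^*\times\mathbb{C}^2\ni(z,s,v)$ to $\Delta\times\mathbb{C}^2\ni(z,\hat s,\hat v)$ by $s=\hat s$, $v=z^3\hat v+Q(z)$, with $Q$ holomorphic on $\Delta$. Let $e=\partial_s+v\partial_v$, $\partial=\partial_v$, and let $\hat e,\hat\partial$ be the same expressions in the second chart. The chain rule gives
\begin{equation}\label{eq:model}
\hat\partial=z^3\partial,\qquad\hat e=e-Q\,\partial .
\end{equation}
For $Q=0$ the fields $e,\partial$ have orders $0,-3$. Now take $Q=-1/\wp=-z^2+\cdots$. This translation cannot be absorbed by changing $v$ and $\hat v$ by functions of $z$: if $Q=f+z^3h$ with $f$ holomorphic on $C^*$ and $h$ on $\Delta$, then $f$ is holomorphic on $C$ with $f(0)=0$, so $f=0$, whereas $Q$ vanishes only to order $2$. Put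
\[
X_{-1}=e,\qquad X_{-2}=\wp\,e+\partial .
\]
These fields form a frame of $\langle e,\partial\rangle$ over $C^*$. From \eqref{eq:model} and $\wp Q=-1$,
\[
zX_{-1}=z\,\hat e+z^{-2}Q\,\hat\partial,\qquad z^2X_{-2}=z^2\wp\,\hat e+z^2(\wp Q+1)\partial=z^2\wp\,\hat e .
\]
Both are holomorphic on $\Delta$, with values $-\hat\partial$ and $\hat e$ at $z=0$. So $zX_{-1},z^2X_{-2}$ form a frame of $\langle\hat e,\hat\partial\rangle$ over $\Delta$: the orders $(0,-3)$ have been replaced by $(-1,-2)$, with the same sum.

The function $\wp$ is now visible in the brackets. Add a fiber coordinate $v_1$ with $v_1=z^{-1}\hat v_1$, so that $X_1=\partial_{v_1}$ has order $1$, and add $wv_1\partial_{v_1}$ to $e$, with a constant $w\ne0$; the relations \eqref{eq:model} persist. Then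
\[
[X_{-1},X_1]=-w\,X_1,\qquad[X_{-2},X_1]=-w\wp\,X_1 .
\]
The coefficients have weights $1$ and $2$, and the second divided by the square of the first is $-\wp/w$. This ratio is unchanged under the constant rescalings $X_j\mapsto\zeta^jX_j$, and it varies along $C$.
\end{example}

Three things separate this model from the theorem. The fibers must be compact, and the weights of the $\mathbb{C}^*$-action must fill the slots $-m,\dots,m$ (Section~\ref{sec:fiber}). The direction $\partial_z$ and the generator of the action must be moved to negative slots; this needs a rank-three version of the example (Section~\ref{sec:frame}). Finally, single structure functions must be replaced by functionals that vanish on $\operatorname{im}\delta$, and the normalization $\lambda$ must be found (Section~\ref{sec:compute}).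

\section{The fibers}\label{sec:fiber}

\subsection{Quotients of $\mathfrak t\ltimes\mathbb{C}^I$}
Let $\mathfrak t$ be a finite-dimensional complex vector space, $I$ a finite set and $w_i\in\mathfrak t^*$, $i\in I$, linear forms, called weights. Put $\Phi(t)=\mathrm{diag}(e^{w_i(t)})\in\mathrm{GL}(\mathbb{C}^I)$ and let $\Sigma=\mathfrak t\ltimes\mathbb{C}^I$ be the complex Lie group with product
\[
(t,v)(t',v')=(t+t',\,v+\Phi(t)v').
\]
By a lattice in a complex vector space we mean a discrete cocompact subgroup.

\begin{lemma}\label{lem:fiber}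
Let $\Lambda_{\mathfrak t}\subset\mathfrak t$ and $\Lambda_I\subset\mathbb{C}^I$ be lattices with $\Phi(\Lambda_{\mathfrak t})\Lambda_I\subset\Lambda_I$, and let $\chi\in\mathfrak t$ satisfy $w_i(\chi)\in\mathbb{Z}$ for all $i$ and $2\pi i\chi\in\Lambda_{\mathfrak t}$. Then $\Lambda=\Lambda_{\mathfrak t}\times\Lambda_I$ is a discrete cocompact subgroup of $\Sigma$, and on the compact connected complex manifold $N=\Sigma/\Lambda$ the following hold.
\begin{enumerate}
\item The vector fields $L_t=t\cdot\partial_{\mathfrak t}+\sum_iw_i(t)v_i\partial_i$ $(t\in\mathfrak t)$ and $\partial_i=\partial/\partial v_i$ $(i\in I)$ descend to $N$ and give a frame of $TN$ when $t$ runs through a basis of $\mathfrak t$. Here $t\cdot\partial_{\mathfrak t}$ is the constant vector field $t$ on $\mathfrak t$. Moreover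
\begin{equation}\label{eq:brackets}
[L_t,L_{t'}]=0,\qquad[L_t,\partial_i]=-w_i(t)\partial_i,\qquad[\partial_i,\partial_k]=0 .
\end{equation}
\item Left translation by $(2\pi i\chi,0)$ is the identity of $N$.
\end{enumerate}
\end{lemma}

\begin{proof}
The set $\Lambda$ is discrete, and it is a subgroup because $\Phi(\Lambda_{\mathfrak t})$ preserves $\Lambda_I$. We have $(t,v)(\lambda,0)=(t+\lambda,v)$ and $(t,v)(0,\mu)=(t,v+\Phi(t)\mu)$. So if $D_{\mathfrak t},D_I$ are compact fundamental domains of the two lattices, every coset meets the compact set $\{(t,\Phi(t)v):t\in D_{\mathfrak t},v\in D_I\}$. The fields $L_t$ and $\partial_i$ generate the left translations by $(\epsilon t,0)$ and $(0,\epsilon\,\mathbf{1}_i)$, where $\mathbf{1}_i$ is the $i$-th basis vector. They are right-invariant, hence descend, and \eqref{eq:brackets} is read off from the formulas. The element $(2\pi i\chi,0)$ is central, since $\Phi(2\pi i\chi)=1$, and lies in $\Lambda$; this gives (2).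
\end{proof}

By (2), left translation by $(\log\zeta\cdot\chi,0)$ defines an action of $\zeta\in\mathbb{C}^*$ on $N$, for which $\partial_i$ is an eigenfield with exponent determined by the integer $w_i(\chi)$. These integers cannot be arbitrary: a matrix preserving a lattice has determinant of modulus $1$, so the real part of $\sum_iw_i$ vanishes on $\Lambda_{\mathfrak t}$, which forces $\sum_iw_i=0$. We group the indices into triples and pairs on each of which the weights sum to zero, and obtain the lattices from units of a cubic and a quadratic field.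

\subsection{Units}
Let $K=\mathbb{Q}(2\cos\frac{2\pi}7)$, a totally real cubic field that is Galois with cyclic group $\langle\sigma\rangle$. Fix an embedding $\theta_1:K\to\mathbb{R}$ and put $\theta_{i+1}=\theta_i\sigma$, with indices modulo $3$. We use two textbook facts. First, $(\theta_1,\theta_2,\theta_3)$ maps the ring of integers $\mathcal{O}_K$ onto a lattice of $\mathbb{R}^3$, so that $\mathcal{O}_K+i\mathcal{O}_K$ is a lattice of $\mathbb{C}^3$; it is preserved by $\mathrm{diag}(\theta_1(u),\theta_2(u),\theta_3(u))$ for every unit $u$. The same holds for the two embeddings of $K'=\mathbb{Q}(\sqrt5)$ and $\mathbb{C}^2$. Second, by Dirichlet's unit theorem, $u\mapsto(\log|\theta_i(u)|)_i$ maps the unit group of $\mathcal{O}_K$ onto a lattice of the plane $\Pi_{\mathbb{R}}=\{s\in\mathbb{R}^3:s_1+s_2+s_3=0\}$, with kernel $\{\pm1\}$. The group $U^+$ of totally positive units contains all squares of units and not $-1$, so $\operatorname{Log}(u)=(\log\theta_i(u))_i$ maps $U^+$ isomorphically onto a lattice of $\Pi_{\mathbb{R}}$. Note that $\operatorname{Log}(\sigma u)_i=\operatorname{Log}(u)_{i+1}$.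 Finally, $u_5=\frac{3+\sqrt5}2$ is a unit of $K'$ whose conjugate is $u_5^{-1}$.

Let $\Pi\subset\mathbb{C}^3$ be the complexification of $\Pi_{\mathbb{R}}$. For rational $\alpha,\beta$ consider the triple of weights $(\alpha s_i+\beta s_{i+1})_{i=1,2,3}$ on $\Pi$; it sums to zero. If $N_0\alpha,N_0\beta\in\mathbb{Z}$, then
\begin{equation}\label{eq:unit}
\exp\bigl(\alpha s_i+\beta s_{i+1}\bigr)=\theta_i\bigl(u^{N_0\alpha}\sigma(u)^{N_0\beta}\bigr)\qquad\text{at }s=N_0\operatorname{Log}(u).
\end{equation}
Given $\chi\in\Pi$, the values of the first two weights on $\chi$ can be prescribed by solving a linear system for $(\alpha,\beta)$ with determinant $\chi_1\chi_3-\chi_2^2$. This determinant is $-28$ for $(2,4,-6)$ and $-7$ for $(1,2,-3)$, which explains the denominators below.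

\subsection{The two sets of data}
The index set $I$ consists of nonzero integers $j$, for which $w_j(\chi)=j$, and of special indices $\star$ and, in case II, $\dagger$. The field $\partial_j$ will occupy the slot $j$. One element $t_0\in\mathfrak t$ is reserved for the slot $0$. The remaining directions of $\mathfrak t$ and the direction $\partial_z$ will be combined with $\partial_\star,\partial_\dagger$ to fill the slots $-1,\dots,-r$, where $r=3$ or $5$.

\medskip
\noindent\emph{Case I} ($m=4$). Let $\mathfrak t=\Pi$, $I=\{1,2,3,4,-4,\star\}$ and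
\[
(w_2,w_4,w_\star)=(s_1,s_2,s_3),\qquad(w_1,w_3,w_{-4})=\tfrac1{14}\,(9s_1-s_2,\ 9s_2-s_3,\ 9s_3-s_1).
\]
Let $\chi=(2,4,-6)$. The first triple takes the values $(2,4,-6)$ on $\chi$ and the second $\frac1{14}(14,42,-56)=(1,3,-4)$. Let $t_0=(1,-1,0)$ and
\[
\Lambda_{\mathfrak t}=14\operatorname{Log}(U^+)\oplus2\pi i\,\bigl(\mathbb{Z}\chi\oplus\mathbb{Z}\,14t_0\bigr).
\]
The three directions $\partial_z$, $L_\chi$, $\partial_\star$ will fill the slots $-1,-2,-3$; note $1+2+3=6=-w_\star(\chi)$.

\medskip
\noindent\emph{Case II} ($m\ge7$). To reach all large $m$ we add pairs $(j,-j)$, on which a new coordinate $y$ of $\mathfrak t$ acts. This adds one more invariant direction, which is absorbed by the rank-two block of Example~\ref{ex:rank2}. Let $\mathfrak t=\Pi\oplus\mathbb{C}\ni(s,y)$, $I_0=\{6\}\cup\{8,9,\dots,m\}$, $I=\{1,\dots,m\}\cup\{-6,\dots,-m\}\cup\{\star,\dagger\}$ and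
\begin{align*}
(w_1,w_2,w_\dagger)&=(s_1,s_2,s_3),\\
(w_3,w_4,w_{-7})&=\tfrac17\,(17s_1+2s_2,\ 17s_2+2s_3,\ 17s_3+2s_1),\\
(w_5,w_7,w_\star)&=\tfrac17\,(29s_1+3s_2,\ 29s_2+3s_3,\ 29s_3+3s_1),\\
(w_j,w_{-j})&=(jy,-jy)\qquad(j\in I_0).
\end{align*}
Let $\chi=((1,2,-3),1)$. The triples take the values $(1,2,-3)$, $\frac17(21,28,-49)=(3,4,-7)$ and $\frac17(35,49,-84)=(5,7,-12)$ on $\chi$, and the pairs the values $(j,-j)$. Let $t_0=(0,1)$, $t_1=((1,-1,0),0)$ and
\[
\Lambda_{\mathfrak t}=\bigl(7\operatorname{Log}(U^+),0\bigr)\oplus\mathbb{Z}\,(0,\log u_5)\oplus2\pi i\,\bigl(\mathbb{Z}\chi\oplus\mathbb{Z}t_0\oplus\mathbb{Z}\,7t_1\bigr).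
\]
The slots $-1,-2$ will come from $\partial_\dagger$ and a direction of $\mathfrak t$, with $1+2=3=-w_\dagger(\chi)$, and the slots $-3,-4,-5$ from $\partial_z,L_\chi,\partial_\star$, with $3+4+5=12=-w_\star(\chi)$.

\medskip
In both cases let $\Lambda_I\subset\mathbb{C}^I$ be the direct sum of a copy of $\mathcal{O}_K+i\mathcal{O}_K\subset\mathbb{C}^3$ for each triple, in the order written above, and a copy of $\mathcal{O}_{K'}+i\mathcal{O}_{K'}\subset\mathbb{C}^2$ for each pair.

\begin{lemma}\label{lem:data}
In both cases the hypotheses of Lemma~\ref{lem:fiber} hold.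
\end{lemma}

\begin{proof}
Let $\mathfrak t_{\mathbb{R}}$ be $\Pi_{\mathbb{R}}$, respectively $\Pi_{\mathbb{R}}\oplus\mathbb{R}$. The real part of $\Lambda_{\mathfrak t}$ is a lattice of $\mathfrak t_{\mathbb{R}}$, and the imaginary part is $2\pi i$ times the span of the basis $\chi,14t_0$, respectively $\chi,t_0,7t_1$, of $\mathfrak t_{\mathbb{R}}$. So $\Lambda_{\mathfrak t}$ is a lattice of $\mathfrak t$ containing $2\pi i\chi$. All weights are integers on these basis vectors: on $\chi$ by the values above, on $14t_0$ and $7t_1$ because the factor clears the denominators, and on $t_0=(0,1)$ in case II they are $0$ or $\pm j$. Hence $\Phi$ is trivial on the imaginary part. By \eqref{eq:unit}, in case I the element $14\operatorname{Log}(u)$ acts on the two triples through the units $u^{14}$ and $u^9\sigma(u)^{-1}$. In case II the element $(7\operatorname{Log}(u),0)$ acts on the three triples through $u^7$, $u^{17}\sigma(u)^2$, $u^{29}\sigma(u)^3$ and trivially on the pairs, while $(0,\log u_5)$ acts trivially on the triples and by $(u_5^j,u_5^{-j})$ on the pair $(j,-j)$,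 that is, through the unit $u_5^j$ and the two embeddings of $K'$. All these maps preserve $\Lambda_I$.
\end{proof}

From now on $N=\Sigma/\Lambda$ is the resulting manifold, of dimension $2+6=8$ in case I and $3+(2m-3)=2m$ in case II.

\section{The bundle $M\to C$}\label{sec:bundle}

We fix the following parameters; Section~\ref{sec:rank3} explains how they are found.
\[
\begin{array}{c|cccccccc}
&d&(p,q,r)&a&\ell&n_0&f_p&f_q&S(X)\\ \hline
\text{case I}&3&(1,2,3)&6&5&8&\wp-\xi&\wp\wp'&XR(X)\\
\text{case II}&1&(3,4,5)&12&3&6&\wp-\xi&\wp'&R(X)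
\end{array}
\]
Here $\xi\in\mathbb{C}$ is a constant with $S(\xi)\ne0$. In both cases
\begin{equation}\label{eq:param}
a=p+q+r=-w_\star(\chi),\quad 2\ell=dr+1,\quad n_0=d(p+q)-1,\quad f_q\wp'=S(\wp),
\end{equation}
\begin{equation}\label{eq:poles}
f_p=z^{-(dp-1)}(1+O(z)),\qquad f_q=-2z^{-(dq-1)}(1+O(z)).
\end{equation}
Define
\[
Q_\star=f_p^{-\ell},\qquad Q_\dagger=-1/\wp\ \ (\text{case II}),\qquad Q_j=0\ \ (j\in I\cap\mathbb{Z}),\qquad\varepsilon=\frac{Q_\star'}{Q_\star}-\frac{da}z .
\]
Since $dp-1=2$, we have $Q_\star=z^{2\ell}(1+O(z))$. Hence $z\varepsilon$ is holomorphic at $0$ with value $2\ell-da=-n_0\neq0$. We take $\Delta$ so small that $\wp$, $\wp-\xi$ and $z\varepsilon$ have no zeros in it. Then the $Q_i$ are holomorphic on $\Delta$, and $f_p,Q_\star,\varepsilon$ are units of the ring $\mathcal{M}$.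

Let $M$ be obtained from $C^*\times N\ni(z,[t,v])$ and $\Delta\times N\ni(z,[\hat t,\hat v])$ by the identification over $\Delta\setminus0$
\[
(t,v)=(0,Q(z))\cdot(-d\log z\cdot\chi,0)\cdot(\hat t,\hat v),
\]
that is, $t=\hat t-d\log z\cdot\chi$ and $v_i=z^{-dw_i(\chi)}\hat v_i+Q_i(z)$. Changing the branch of $\log z$ inserts a power of the central element $(2\pi i\chi,0)$, which acts trivially on $N$ by Lemma~\ref{lem:fiber}(2). So the gluing is well defined, and $\pi:M\to C$ is a holomorphic fiber bundle with fiber $N$. In particular $\pi$ is a submersion, and $M$ is compact of dimension $2m+1$.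

The fields $\partial_z,L_t,\partial_i$ give a frame over $C^*$, and the same fields in the second chart, written $\hat\partial_z,\hat L_t,\hat\partial_i$, give a frame over $\Delta$. On the overlap
\begin{equation}\label{eq:trans}
\hat\partial_i=z^{-dw_i(\chi)}\partial_i,\qquad\hat L_t=L_t-\sum_iw_i(t)Q_i\partial_i,
\end{equation}
\begin{equation}\label{eq:transz}
\hat\partial_z=\partial_z-\frac dzL_\chi+\sum_i\Bigl(Q_i'+\frac{dw_i(\chi)}zQ_i\Bigr)\partial_i .
\end{equation}
Indeed, the first formula is the chain rule. It gives $\hat v_i\hat\partial_i=(v_i-Q_i)\partial_i$, hence the second. For the third, differentiate the gluing map in $z$ with $\hat t,\hat v$ fixed: $\partial t/\partial z=-\frac dz\chi$ and $\partial v_i/\partial z=-\frac{dw_i(\chi)}z(v_i-Q_i)+Q_i'$; the terms containing $\chi$ and $v_i$ add up to $-\frac dzL_\chi$.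

\section{The frame}\label{sec:frame}

\subsection{The easy slots and the rank-two block}
Let $\kappa_\star=-\chi/a$, so that
\begin{equation}\label{eq:kappa}
w_\star(\kappa_\star)=1,\qquad w_j(\kappa_\star)=-j/a\quad(j\in I\cap\mathbb{Z}).
\end{equation}
In case II let $\kappa_\dagger=\bigl((-\frac{29}3,\frac{26}3,1),\frac{109}{21}\bigr)$. Its first component is the solution of $w_\dagger=1$, $w_\star=0$ in $\Pi$: indeed $s_3=1$ and $\frac17(29s_3+3s_1)=\frac17(29-29)=0$. The last coordinate is chosen for the normalization in Section~\ref{sec:compute}: since $w_7(\kappa_\dagger)=\frac17(\frac{754}3+3)=\frac{109}3$, we have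
\begin{equation}\label{eq:kappa2}
w_\star(\kappa_\dagger)=0,\qquad w_\dagger(\kappa_\dagger)=1,\qquad\tfrac16w_6(\kappa_\dagger)=\tfrac{109}{21}=\tfrac17w_7(\kappa_\dagger).
\end{equation}
Also $w_\star(t_0)=0$, and $w_\dagger(t_0)=0$ in case II. Evaluating $w_\star$ and then $w_\dagger$ on a linear relation shows that $\kappa_\star,t_0$, respectively $\kappa_\star,\kappa_\dagger,t_0$, is a basis of $\mathfrak t$. Write $e_\star=L_{\kappa_\star}$, $e_\dagger=L_{\kappa_\dagger}$, $\hat e_\star=\hat L_{\kappa_\star}$, $\hat e_\dagger=\hat L_{\kappa_\dagger}$.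

Put
\[
X_j=\partial_j\quad(j\in I\cap\mathbb{Z}),\qquad X_0=L_{t_0}.
\]
By \eqref{eq:trans}, $z^{-dj}X_j=\hat\partial_j$, and $X_0=\hat L_{t_0}$ because $t_0$ is annihilated by $w_\star$ and $w_\dagger$.

In case II, \eqref{eq:trans} and \eqref{eq:kappa2} give $\hat\partial_\dagger=z^3\partial_\dagger$ and $\hat e_\dagger=e_\dagger-Q_\dagger\partial_\dagger$; here $w_\star(\kappa_\dagger)=0$ prevents a term in $\partial_\star$. These are the relations \eqref{eq:model} with $Q=-1/\wp$. So $e_\dagger,\partial_\dagger$ over $C^*$ and $\hat e_\dagger,\hat\partial_\dagger$ over $\Delta$ span a subbundle $\mathcal{K}\subset TM$ of rank two, and the computation of Example~\ref{ex:rank2} shows that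
\begin{equation}\label{eq:K}
X_{-1}=e_\dagger,\qquad X_{-2}=\wp\,e_\dagger+\partial_\dagger
\end{equation}
form a frame of $\mathcal{K}$ over $C^*$ and that $zX_{-1},z^2X_{-2}$ extend to a frame of $\mathcal{K}$ over $\Delta$. In case I put $\mathcal{K}=0$.

For vector fields over $\Delta\setminus0$ we write $Y\equiv Y'$ if $Y=Y'$ (case I), or if $Y-Y'\in\mathcal{M}e_\dagger+\mathcal{M}\partial_\dagger=\mathcal{M}X_{-1}+\mathcal{M}X_{-2}$ (case II). Congruences may be multiplied by elements of $\mathcal{M}$.

\subsection{The rank-three block}\label{sec:rank3}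
It remains to fill the slots $-p,-q,-r$ with combinations of $\partial_z,e_\star,\partial_\star$. Using $L_\chi=-ae_\star$, $w_\star(\chi)=-a$ and $Q_\star'-\frac{da}zQ_\star=\varepsilon Q_\star$, we read off from \eqref{eq:trans} and \eqref{eq:transz}
\begin{equation}\label{eq:block}
\partial_z\equiv\hat\partial_z-\frac{da}ze_\star-\varepsilon Q_\star\partial_\star,\qquad e_\star\equiv\hat e_\star+Q_\star\partial_\star,\qquad\partial_\star=z^{-da}\hat\partial_\star .
\end{equation}
A component along $\partial_\star$ is expensive, since $Q_\star\partial_\star$ has a pole of order $da-2\ell=n_0$. One combination has no such component: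
\begin{equation}\label{eq:D}
\partial_z+\frac{Q_\star'}{Q_\star}e_\star\equiv\hat\partial_z+\varepsilon\,(e_\star-Q_\star\partial_\star)\equiv\hat\partial_z+\varepsilon\hat e_\star ,
\end{equation}
and the right side has only a simple pole. This suggests the parameters. The field for the slot $-p$ is $f_p$ times \eqref{eq:D}, with $f_p\in\mathcal{A}$ having a pole of order $dp-1$; taking $Q_\star$ to be a power of $f_p$ makes $f_pQ_\star'/Q_\star=-\ell f_p'$ holomorphic on $C^*$. The field for the slot $-q$ is $f_q\partial_z+\mu_qe_\star$ with $f_q$ of pole order $dq-1$, and $\mu_q$ is chosen so that the two fields span $\langle\partial_z,e_\star\rangle$ everywhere over $C^*$. No element of $\mathcal{A}$ has a simple pole, so $dp-1$ and $dq-1$ must differ from $1$; for $(p,q)=(1,2)$ this rules out $d=1$ and $d=2$, which is why $d=3$ in case I.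

Explicitly, let
\[
Y_p=f_p\partial_z+\mu_pe_\star,\qquad Y_q=f_q\partial_z+\mu_qe_\star,\qquad\mu_p=-\ell\wp',\qquad\mu_q=-\ell\,\frac{S(\wp)-S(\xi)}{\wp-\xi}.
\]
Both $\mu_p$ and $\mu_q$ are polynomials in $\wp,\wp'$, hence lie in $\mathcal{A}$. By the last relation in \eqref{eq:param},
\begin{equation}\label{eq:det}
f_p\mu_q-f_q\mu_p=-\ell\bigl(S(\wp)-S(\xi)\bigr)+\ell S(\wp)=\ell S(\xi)=:\gamma\ne0,\qquad\frac{\mu_p}{f_p}=\frac{Q_\star'}{Q_\star}.
\end{equation}
This is where $S(\xi)\neq0$ is used: $Y_p,Y_q$ and $\partial_z,e_\star$ generate the same $\mathcal{A}$-module.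

\begin{lemma}\label{lem:local}
There are holomorphic vector fields $Z_p,Z_q$ on $\pi^{-1}(\Delta)$, a holomorphic function $h$ on $\Delta$ and $\varphi_p,\varphi_q\in\mathcal{M}$ such that
\[
z^{dp}Y_p\equiv Z_p,\qquad z^{dq}Y_q\equiv Z_q,\qquad z^{dr}\partial_\star\equiv h\,\hat\partial_z+\varphi_pY_p+\varphi_qY_q,
\]
and at $z=0$ one has $Z_p=-n_0\hat e_\star$, $Z_q=2n_0\hat e_\star+\gamma\hat\partial_\star$, $h(0)=-1/n_0$.
\end{lemma}

\begin{proof}
By \eqref{eq:det}, $Y_p$ is $f_p$ times the left side of \eqref{eq:D}, and $Y_q=\frac{f_q}{f_p}Y_p+\frac\gamma{f_p}e_\star$. With \eqref{eq:block},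
\begin{equation}\label{eq:YpYq}
Y_p\equiv f_p(\hat\partial_z+\varepsilon\hat e_\star),\qquad Y_q\equiv f_q(\hat\partial_z+\varepsilon\hat e_\star)+\frac\gamma{f_p}\hat e_\star+\frac{\gamma\,Q_\star z^{-da}}{f_p}\hat\partial_\star .
\end{equation}
Let $Z_p,Z_q$ be $z^{dp},z^{dq}$ times the right sides. By \eqref{eq:poles}, $z^{dp}f_p=z+O(z^2)$ and $z^{dq}f_q=-2z+O(z^2)$, and $z\varepsilon\to-n_0$; so the terms with $\hat\partial_z+\varepsilon\hat e_\star$ are holomorphic with values $-n_0\hat e_\star$ and $2n_0\hat e_\star$ at $0$. The function $z^{dq}\gamma/f_p$ vanishes at $0$. The function $z^{dq}\gamma Q_\star z^{-da}/f_p$ has order $dq+2\ell-da+(dp-1)=2\ell-dr-1=0$ and value $\gamma$ at $0$; this is the reason for the choice of $\ell$.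

For the third congruence, \eqref{eq:block} gives $z^{dr}\partial_\star\equiv z^{dr}Q_\star^{-1}(e_\star-\hat e_\star)$. Now $e_\star=\gamma^{-1}(f_pY_q-f_qY_p)$ by \eqref{eq:det}, and $\hat e_\star\equiv\varepsilon^{-1}(f_p^{-1}Y_p-\hat\partial_z)$ by \eqref{eq:YpYq}. Substituting gives the claim with $h=z^{dr}/(Q_\star\varepsilon)$. Since $2\ell=dr+1$, this equals $(z^{2\ell}/Q_\star)/(z\varepsilon)$, which is holomorphic on $\Delta$ with value $-1/n_0$ at $0$.
\end{proof}

The third congruence is the surprising one: at $z=0$ the fields coming from $Y_p,Y_q$ are vertical, and the direction of the base is supplied by $\partial_\star$, once its polar part along $Y_p,Y_q$ has been removed. The removal must be done with coefficients that are holomorphic on all of $C^*$.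

\begin{lemma}\label{lem:poles}
Let $Y,Y_1,\dots,Y_k$ be holomorphic vector fields on $\pi^{-1}(C^*)$ and $D,D_1,\dots,D_k$ integers with $D>D_i$ for all $i$. Assume that each $z^{D_i}Y_i$ extends holomorphically to $\pi^{-1}(\Delta)$ and that $z^DY=Z+\sum_i\varphi_iY_i$ over $\Delta\setminus0$, with $Z$ holomorphic on $\pi^{-1}(\Delta)$ and $\varphi_i\in\mathcal{M}$. Then there are $\alpha_i\in\mathcal{A}$ and holomorphic functions $h_i$ on $\Delta$ with
\[
z^D\Bigl(Y+\sum_i\alpha_iY_i\Bigr)=Z+\sum_ih_i\,z^{D_i}Y_i .
\]
\end{lemma}

\begin{proof}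
For any $\alpha_i\in\mathcal{A}$ the identity holds with $h_i=z^{D-D_i}(\alpha_i+z^{-D}\varphi_i)\in\mathcal{M}$. Subtracting multiples of the functions $\wp^{(k-2)}$, from the highest pole order $k$ down to $k=2$, we find $\alpha_i$ such that $\alpha_i+z^{-D}\varphi_i$ has at most a simple pole at $0$. Since $D-D_i\ge1$, $h_i$ is holomorphic.
\end{proof}

The simple pole cannot be removed in general, and it is the strict inequality $D>D_i$ that absorbs it. Accordingly, each field is corrected only by fields of lower pole order.

\begin{proposition}\label{prop:frame}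
There are fields $X_{-p},X_{-q},X_{-r}$ on $\pi^{-1}(C^*)$ which, together with the $X_j$ already defined, satisfy the hypotheses of Lemma~\ref{lem:twist}. In case I,
\[
X_{-1}=Y_1,\qquad X_{-2}=Y_2,\qquad X_{-3}\in\partial_\star+\mathcal{A}X_{-1}+\mathcal{A}X_{-2}.
\]
In case II, $X_{-3}-Y_3$ and $X_{-4}-Y_4$ lie in $\mathcal{A}X_{-1}+\mathcal{A}X_{-2}$, and $X_{-5}\in\partial_\star+\sum_{i=1}^4\mathcal{A}X_{-i}$.
\end{proposition}

\begin{proof}
\emph{Case I.} The congruences of Lemma~\ref{lem:local} are equalities, so $z^3X_{-1}=Z_p$ and $z^6X_{-2}=Z_q$ extend. Lemma~\ref{lem:poles} applied to $Y=\partial_\star$, $D=9$, $Z=h\hat\partial_z$ and the fields $X_{-1},X_{-2}$ with $D_i=3,6$ gives $X_{-3}$.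

\emph{Case II.} By Lemma~\ref{lem:local}, $z^3Y_3\in Z_p+\mathcal{M}X_{-1}+\mathcal{M}X_{-2}$ and $z^4Y_4\in Z_q+\mathcal{M}X_{-1}+\mathcal{M}X_{-2}$. Lemma~\ref{lem:poles} with $D=3$, respectively $D=4$, and the fields $X_{-1},X_{-2}$ with $D_i=1,2$ gives $X_{-3}$ and $X_{-4}$. Since $\mathcal{A}\subset\mathcal{M}$, the third congruence of Lemma~\ref{lem:local} becomes $z^5\partial_\star\in h\hat\partial_z+\sum_{i=1}^4\mathcal{M}X_{-i}$. Lemma~\ref{lem:poles} with $D=5$ and $D_i=1,\dots,4$ gives $X_{-5}$.

In both cases all $\hat X_j=z^{-dj}X_j$ extend holomorphically to $\pi^{-1}(\Delta)$. We check the two frame conditions in $TM/\mathcal{K}$, since $\mathcal{K}$ itself is framed by $X_{-1},X_{-2}$ and by $\hat X_{-1},\hat X_{-2}$ in case II. Over $C^*$, a frame of $TM/\mathcal{K}$ is given by $\partial_z,e_\star,\partial_\star,L_{t_0}$ and the $\partial_j$ with $j\in I\cap\mathbb{Z}$. Modulo $\mathcal{K}$ the fields $X_{-p},X_{-q}$ equal $Y_p,Y_q$ and span $\langle\partial_z,e_\star\rangle$ by \eqref{eq:det}, the field $X_{-r}$ equals $\partial_\star$ modulo these, and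 the other $X_j$ are $L_{t_0}$ and the $\partial_j$. So the $X_j$ form a frame over $C^*$, and the $\hat X_j$ form a frame over $\Delta\setminus0$. Over $z=0$ and modulo $\mathcal{K}$, the formula of Lemma~\ref{lem:poles} and the values in Lemma~\ref{lem:local} give
\[
\hat X_{-p}=-n_0\hat e_\star,\qquad\hat X_{-q}=2n_0\hat e_\star+\gamma\hat\partial_\star,\qquad\hat X_{-r}\in-\tfrac1{n_0}\hat\partial_z+\langle\hat X_{-p},\hat X_{-q}\rangle .
\]
As $n_0,\gamma\neq0$, these span $\langle\hat\partial_z,\hat e_\star,\hat\partial_\star\rangle$, and the other $\hat X_j$ are $\hat L_{t_0}$ and the $\hat\partial_j$.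
\end{proof}

Let $P$ be the $\mathrm{SL}(2,\mathbb{C})$-structure on $M$ given by Lemma~\ref{lem:twist}, let $c$ be the structure function of the frame $\phi(b_j)=X_j$, and write $\tau=\tau(\phi)=[c]\in\tau_0+W_+$.

\section{The functionals $\lambda,\psi_1,\psi_2$}\label{sec:compute}

\subsection{Brackets and the image of $\delta$}
For $-r\le i\le0$ the field $X_i$ has the form $f\partial_z+L_{\omega_i}+h_1\partial_\star+h_2\partial_\dagger$ with coefficients in $\mathcal{A}$, where $\omega_i$ is a $\mathfrak t$-valued function of $z$. The fields $\partial_j$ annihilate functions of $z$, so \eqref{eq:brackets} gives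
\begin{equation}\label{eq:Xij}
[X_i,X_j]=-w_j(\omega_i)X_j\qquad(-r\le i\le0,\ j\in I\cap\mathbb{Z}).
\end{equation}
We need $\omega_0=t_0$ and
\begin{equation}\label{eq:omega}
(\omega_{-1},\omega_{-2})=(\mu_1\kappa_\star,\mu_2\kappa_\star)\ \text{ in case I},\qquad(\omega_{-1},\omega_{-2})=(\kappa_\dagger,\wp\kappa_\dagger)\ \text{ in case II}.
\end{equation}

A functional on $W_k$ is a linear combination of coordinates $c^l_{ij}$ of weight $l-i-j=k$ that vanishes on $\operatorname{im}\delta$. For $A\in\mathrm{Hom}(V,\mathfrak g)$ write $A(b_i)=A^0_iH+A^+_iE_++A^-_iE_-$. In $(\delta A)(b_i,b_j)=A(b_i)b_j-A(b_j)b_i$ the first term has $b_j$-coefficient $jA^0_i$ and the second lies in $\langle b_{i-1},b_i,b_{i+1}\rangle$. Hence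
\begin{equation}\label{eq:deltaA}
(\delta A)^j_{ij}=j\,A^0_i\qquad\text{if }|i-j|\ge2 .
\end{equation}
This is the effect of rescaling the frame by $\zeta^H$ with a nonconstant function $\zeta$. It cancels in the differences $\frac1jc^j_{ij}-\frac1kc^k_{ik}$ with $|i-j|,|i-k|\ge2$, which are therefore functionals on $W_{-i}$. By \eqref{eq:Xij} they measure how far the values $w_j(\omega_i)$ are from being proportional to $j$, that is, how far $\omega_i$ is from the line spanned by $\chi$.

\subsection{The normalization}
Let
\[
\lambda=\tfrac14c^4_{-1,4}-\tfrac13c^3_{-1,3}\ \text{ in case I},\qquad\lambda=\tfrac16c^6_{-1,6}-\tfrac17c^7_{-1,7}\ \text{ in case II}.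
\]
By \eqref{eq:deltaA}, $\lambda\in W_1^*$.

\begin{lemma}\label{lem:lambda}
In both cases $\lambda(\tau)=0$ on $C^*$ and $\lambda(E_+\tau_0)\ne0$.
\end{lemma}

\begin{proof}
In case I, \eqref{eq:Xij}, \eqref{eq:omega} and \eqref{eq:kappa} give $c^j_{-1,j}=\frac j6\mu_1$ for $j=3,4$, so $\lambda(\tau)=0$. In case II, $c^j_{-1,j}=-w_j(\kappa_\dagger)$ for $j=6,7$, and $\lambda(\tau)=0$ is the last relation in \eqref{eq:kappa2}.

The weight-one part of $E_+\tau$ is $E_+\tau_0$, so $\lambda(E_+\tau_0)=\lambda(E_+\cdot c)$, where
\[
(E_+\cdot c)(u,v)=E_+c(u,v)-c(E_+u,v)-c(u,E_+v).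
\]
For $1\le j\le m$, \eqref{eq:sl2} gives
\[
(E_+\cdot c)^j_{-1,j}=(m-j+1)\,c^{j-1}_{-1,j}-(m+1)\,c^j_{0,j}-(m-j)\,c^j_{-1,j+1},
\]
the last term being absent for $j=m$. All of $1,\dots,m$ belong to $I$, so by \eqref{eq:Xij} the first and last terms vanish and $c^j_{0,j}=-w_j(t_0)$. Thus $(E_+\cdot c)^j_{-1,j}=(m+1)w_j(t_0)$. In case I, $w_4(t_0)=-1$ and $w_3(t_0)=-\frac9{14}$, so $\lambda(E_+\tau_0)=5\,(-\frac14+\frac3{14})=-\frac5{28}$. In case II, $w_6(t_0)=6$ and $w_7(t_0)=0$, so $\lambda(E_+\tau_0)=m+1$.
\end{proof}

This is the role of the field $X_0=L_{t_0}$: since $t_0$ is not proportional to $\chi$, it produces a weight-zero torsion $\tau_0$ that is not annihilated by $E_+$.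

\subsection{The invariant function}
In case II the elements $\omega_{-1},\omega_{-2}$ are multiples of $\kappa_\dagger$, which is not proportional to $\chi$, and differences of the type above suffice:
\[
\psi_1=c^1_{-1,1}-\tfrac12c^2_{-1,2},\qquad\psi_2=c^1_{-2,1}-\tfrac12c^2_{-2,2}.
\]
By \eqref{eq:deltaA}, $\psi_1\in W_1^*$ and $\psi_2\in W_2^*$.

In case I the elements $\omega_{-1},\omega_{-2}$ are proportional to $\chi$, and all such differences with $j,k\in I\cap\mathbb{Z}$ vanish. We use instead the slot $-3$, which is occupied by $\partial_\star$, of weight $w_\star(\chi)=-6\ne-3$. Let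
\[
\psi_1=c^{-3}_{-1,-3}+\tfrac34c^4_{-1,4},\qquad\psi_2=c^{-3}_{-2,-3}+\tfrac34c^4_{-2,4}+\tfrac14c^3_{-3,4}.
\]
The coordinates have weights $1$ and $2$, and $\psi_1(\delta A)=-3A^0_{-1}+3A^0_{-1}=0$ by \eqref{eq:deltaA}. For $\psi_2$ the indices $-2,-3$ are adjacent, which produces an extra term that the third summand cancels. By \eqref{eq:sl2} with $m=4$, $E_-b_{-2}=2b_{-3}$ and $E_-b_4=8b_3$, so
\[
(\delta A)^{-3}_{-2,-3}=-3A^0_{-2}-2A^-_{-3},\qquad(\delta A)^4_{-2,4}=4A^0_{-2},\qquad(\delta A)^3_{-3,4}=8A^-_{-3},
\]
and $\psi_2(\delta A)=0$. Hence again $\psi_1\in W_1^*$ and $\psi_2\in W_2^*$.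

\begin{lemma}\label{lem:psi}
In both cases $\psi_1(\tau)$ is a nonzero element of $\mathcal{A}$, and $F=\psi_2(\tau)/\psi_1(\tau)^2$ is a nonconstant meromorphic function on $C$.
\end{lemma}

\begin{proof}
\emph{Case II.} By \eqref{eq:Xij} and \eqref{eq:omega}, $\psi_1(\tau)=-w_1(\kappa_\dagger)+\frac12w_2(\kappa_\dagger)=\frac{29}3+\frac{13}3=14$ and $\psi_2(\tau)=14\wp$. So $F=\wp/14$.

\emph{Case I.} Write $X_{-3}=\partial_\star+\alpha X_{-1}+\beta X_{-2}$ with $\alpha,\beta\in\mathcal{A}$, and let $i\in\{1,2\}$. The module $\mathcal{A}\partial_z+\mathcal{A}e_\star=\mathcal{A}X_{-1}+\mathcal{A}X_{-2}$ is closed under brackets, because $[\partial_z,e_\star]=0$ and $e_\star$ annihilates functions of $z$. Modulo this module,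
\[
[X_{-i},X_{-3}]=[X_{-i},\partial_\star]=\mu_i[e_\star,\partial_\star]=-\mu_i\partial_\star=-\mu_iX_{-3},
\]
so $c^{-3}_{-i,-3}=-\mu_i$. By \eqref{eq:Xij}, $c^4_{-i,4}=-w_4(\kappa_\star)\mu_i=\frac46\mu_i$ and $c^3_{-3,4}=0$. Therefore $\psi_i(\tau)=-\mu_i+\frac12\mu_i=-\frac12\mu_i$. With $\ell=5$,
\[
\psi_1(\tau)=\tfrac52\wp',\qquad\psi_2(\tau)=\tfrac52T(\wp),
\]
where, since $S(X)=4X^4-g_2X^2-g_3X$,
\[
T(X)=\frac{S(X)-S(\xi)}{X-\xi}=4X^3+4\xi X^2+(4\xi^2-g_2)X+(4\xi^3-g_2\xi-g_3).
\]
Thus $F=\frac25\,T(\wp)/R(\wp)$. If $F$ were constant, the cubic polynomials $T$ and $R$ would be proportional, because $\wp$ takes infinitely many values. They have the same leading coefficient, so $T=R$, and the coefficient of $X^2$ gives $\xi=0$. But $S(\xi)=\xi R(\xi)\ne0$.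
\end{proof}

The pole orders of $(\psi_1(\tau),\psi_2(\tau))$ at $0$ are $(3,6)$ in case I and $(0,2)$ in case II, in agreement with the bound $dk$ of Lemma~\ref{lem:twist}.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

Take case I for $n=9$ and case II with $m=\frac{n-1}2\ge7$ for odd $n\ge15$. The manifold $M$ and the submersion $\pi$ are those of Section~\ref{sec:bundle}, and the structure $P$ is that of Section~\ref{sec:frame}.

\emph{Killing fields are vertical.} Let $C^{**}\subset C^*$ be the set where $\psi_1(\tau)\ne0$ and $dF\ne0$. By Lemma~\ref{lem:psi} its complement in $C$ is finite, so $\Omega=\pi^{-1}(C^{**})$ is open and dense in $M$. By Lemmas~\ref{lem:twist} and \ref{lem:lambda}, Corollary~\ref{cor:F} applies to the frame $\phi$ on $\Omega$. Let $Z$ be a local Killing field on an open set $\Omega'\subset M$. On $\Omega'\cap\Omega$ we have $dF(d\pi(Z))=Z(F\circ\pi)=0$. As $\dim C=1$ and $dF\neq0$ on $C^{**}$, it follows that $d\pi(Z)=0$ on $\Omega'\cap\Omega$, and by continuity on $\Omega'$. So every local Killing field is tangent to the fibers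 of $\pi$, and the local Killing fields span $TM$ at no point.

\emph{Killing fields span $\ker d\pi$.} The map $C^*\times\Sigma\to C^*\times N=\pi^{-1}(C^*)$ is a covering. On $C^*\times\Sigma$ the left-invariant vector fields of $\Sigma$ commute with $\partial_z$ and, as in Example~\ref{ex:parallel}, with the right-invariant fields $L_t,\partial_i$; they also annihilate functions of $z$. The $X_j$ are combinations of $\partial_z,L_t,\partial_i$ with coefficients in $\mathcal{A}$, so the left-invariant fields commute with all $X_j$. Viewed as local vector fields on $\pi^{-1}(C^*)$, their flows preserve the frame $\phi$ and hence $P$, and they span the tangent spaces of the fibers. Over $\Delta$, the coefficients of the $\hat X_j$ in the frame $\hat\partial_z,\hat L_t,\hat\partial_i$ are holomorphic functions on $\Delta\times N$, hence functions of $z$ because $N$ is compact and connected. The same argument on $\Delta\times\Sigma$ shows that the left-invariant fields preserve $\hat\phi$. Thus at every point of $M$ the local Killing fields span $\ker d\pi$, and by the first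 part they span nothing more. This proves Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{BD}
Indranil Biswas and Sorin Dumitrescu,
\emph{Holomorphic $G$-structures and foliated Cartan geometries on compact complex manifolds},
arXiv:2107.00902 (2021).

\end{thebibliography}
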